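\title{Gorenstein flat modules are detected by their duals}

\begin{abstract}
Let $R$ be a commutative ring and $E$ a faithfully injective $R$-module. We prove that an $R$-module $M$ is Gorenstein flat if and only if $\operatorname{Hom}_R(M,E)$ is Gorenstein injective, which answers a question of Christensen, Foxby, and Holm. The main step is to map $M$ to a flat module in such a way that the map becomes injective after tensoring with any injective module. The finiteness needed for this comes from a cardinality argument, which shows that the right derived functors of $-\otimes_RM$ commute with directed unions.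
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is a commutative ring, modules are $R$-modules, and we write $\otimes=\otimes_R$ and $\operatorname{Hom}=\operatorname{Hom}_R$. We work in ZFC. The letter $J$ always denotes an injective module.

A module $E$ is \emph{faithfully injective} if it is injective and $\operatorname{Hom}(V,E)=0$ only for $V=0$. An example is $E=\operatorname{Hom}_{\mathbb Z}(R,\mathbb Q/\mathbb Z)$, for which $\operatorname{Hom}(V,E)\cong\operatorname{Hom}_{\mathbb Z}(V,\mathbb Q/\mathbb Z)$. We fix a faithfully injective module $E$ and write $V^+=\operatorname{Hom}(V,E)$. The functor $(-)^+$ is exact, so it commutes with homology, and $V^+=0$ implies $V=0$. Since $(\ker f)^+\cong\operatorname{coker}(f^+)$, a homomorphism $f$ is injective if and only if $f^+$ is surjective. For all modules $T$ and $M$ there are natural isomorphisms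
\begin{equation}\label{eq:adj}
\operatorname{Hom}(T,M^+)\cong(T\otimes M)^+,\qquad \operatorname{Ext}^i(T,M^+)\cong\operatorname{Tor}_i(T,M)^+ .
\end{equation}
The first is the adjunction of $\otimes$ and $\operatorname{Hom}$; the second follows by applying the first to a projective resolution of $T$. Taking $i=1$ we see that $M$ is flat if and only if $M^+$ is injective. This paper proves the same statement for the Gorenstein versions of these two notions.

\begin{definition}\label{def:gor}
A module $A$ is \emph{Gorenstein flat} if there is an acyclic complex $F$ of flat modules with $\operatorname{Coker}(F_1\to F_0)\cong A$ such that $J\otimes F$ is acyclic for every injective module $J$. A module $A$ is \emph{Gorenstein injective} if there is an acyclic complex $I$ of injective modules with $\operatorname{Ker}(I_0\to I_{-1})\cong A$ such that $\operatorname{Hom}(J,I)$ is acyclic for every injective module $J$. We call $F$ and $I$ \emph{defining complexes}.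
\end{definition}

A flat module $A$ is Gorenstein flat, with defining complex $0\to A\xrightarrow{=}A\to0$ in degrees $0$ and $-1$, and an injective module is Gorenstein injective by the same complex in degrees $1$ and $0$. The definitions allow more.

\begin{example}\label{ex:dual}
Let $k$ be a field, $R=k[x]/(x^2)$, and let $F$ be the acyclic complex $\cdots\to R\xrightarrow{x}R\xrightarrow{x}R\to\cdots$, whose cokernels are isomorphic to $k$. If $J$ is injective and $j\in J$ satisfies $xj=0$, then $x\mapsto j$ defines a homomorphism $xR\to J$; it extends to $R$, so $j\in xJ$. Hence $J\otimes F$ is acyclic and $k$ is Gorenstein flat. It is not flat, because $k\otimes F$ has zero differentials and so $\operatorname{Tor}_1(k,k)\cong k$.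
\end{example}

The two definitions are dual under \eqref{eq:adj}, and dualizing a defining complex shows that $\operatorname{Hom}(M,E)$ is Gorenstein injective whenever $M$ is Gorenstein flat; this needs only that $E$ is injective. The converse is the following question from the work of Christensen, Foxby, and Holm \cite{CFH}.

\medskip
\noindent\textbf{Question.} \emph{Let $M$ and $E$ be $R$-modules with $E$ faithfully injective. If $\operatorname{Hom}_R(M,E)$ is Gorenstein injective, is $M$ then Gorenstein flat?}
\medskip

The answer is known to be affirmative when $R$ is Noetherian. We show that it is affirmative for every commutative ring.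

\begin{theorem}\label{thm:main}
Let $R$ be a commutative ring, $E$ a faithfully injective $R$-module, and $M$ an $R$-module. Then $M$ is Gorenstein flat if and only if $M^+=\operatorname{Hom}_R(M,E)$ is Gorenstein injective.
\end{theorem}

Faithfulness cannot be dropped. For $R=\mathbb Z$, the injective module $\mathbb Q$ gives $\operatorname{Hom}(\mathbb Z/2,\mathbb Q)=0$, which is Gorenstein injective. But a Gorenstein flat module embeds in the flat module $F_{-1}$ of a defining complex, so over $\mathbb Z$ it is torsion-free, and $\mathbb Z/2$ is not.

The analogy with flat and injective modules suggests the answer, but not the proof. A defining complex $I$ of $M^+$ has two halves. The half $0\to M^+\to I_0\to I_{-1}\to\cdots$ yields a vanishing statement for $\operatorname{Ext}$, which \eqref{eq:adj} converts to a vanishing statement for $\operatorname{Tor}$. The other half consists of injective modules that map onto $M^+$, and from it one has to produce flat modules into which $M$ maps. This is an existence statement, and the modules $I_n$ need not be duals of anything. The relevant structure on $M^+$ is the following.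

\begin{definition}\label{def:proper}
A \emph{proper resolution} of a module $N$ is an exact sequence
\[
\cdots\to D_2\xrightarrow{\partial_2}D_1\xrightarrow{\partial_1}D_0\xrightarrow{\varepsilon}N\to0
\]
with all $D_p$ injective that stays exact under $\operatorname{Hom}(J,-)$ for every injective $J$.
\end{definition}

Thus a proper resolution is a resolution to the left by injective modules. Theorem~\ref{thm:main} will follow from the next result.

\begin{theorem}\label{thm:A}
For a module $M$ the following are equivalent:
\begin{enumerate}
\item[(i)] $M^+$ has a proper resolution;
\item[(ii)] there is an exact sequence $0\to M\to F^0\to F^1\to\cdots$ with all $F^n$ flat that stays exact under $J\otimes-$ for every injective $J$.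
\end{enumerate}
\end{theorem}

Section~\ref{sec:reduction} reduces both theorems to the construction of one map from $M$ to a flat module. Section~\ref{sec:fp} treats a finitely presented module $X$. There the map exists exactly when $\operatorname{Hom}(X,R)$ is finitely generated, and we show how a proper resolution of $X^+$ forces finiteness: it bounds the size of certain modules by one exponential, while a failure of finiteness produces two. Section~\ref{sec:count} runs this count for arbitrary $M$ and concludes that the right derived functors of $-\otimes M$ commute with directed unions. Section~\ref{sec:local} shows that this property passes to small pieces of $M$, and Section~\ref{sec:construct} builds the map by induction on the size of a presentation. Section~\ref{sec:cons} records two consequences: $\operatorname{Gid}(M^+)=\operatorname{Gfd}(M)$, and pure submodules and pure quotients of Gorenstein flat modules are Gorenstein flat.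

\section{Reduction to one map into a flat module}\label{sec:reduction}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:A}]
Let $M$ be Gorenstein flat with defining complex $F$, and put $I_n=(F_{-n})^+$. Then $I=F^+$ is an acyclic complex of injective modules, $\operatorname{Hom}(J,I)\cong(J\otimes F)^+$ is acyclic for injective $J$, and $\operatorname{Ker}(I_0\to I_{-1})=\operatorname{Ker}(F_0^+\to F_1^+)\cong M^+$. So $M^+$ is Gorenstein injective.

Conversely, let $M^+\cong\operatorname{Ker}(I_0\to I_{-1})$ with $I$ a defining complex. As $\operatorname{Hom}(J,M^+)$ is the module of cycles of $\operatorname{Hom}(J,I)$ in degree $0$, acyclicity of $I$ and of $\operatorname{Hom}(J,I)$ shows that $\cdots\to I_2\to I_1\to M^+\to0$ is a proper resolution. Theorem~\ref{thm:A} provides a sequence $0\to M\to F^0\to F^1\to\cdots$ as in (ii). The other half $0\to M^+\to I_0\to I_{-1}\to\cdots$ is an injective resolution of $M^+$ that stays exact under $\operatorname{Hom}(J,-)$. Hence $0=\operatorname{Ext}^i(J,M^+)\cong\operatorname{Tor}_i(J,M)^+$, and so $\operatorname{Tor}_i(J,M)=0$, for all $i\ge1$ and injective $J$. This says that a projective resolution $\cdots\to P_1\to P_0\to M\to0$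 stays exact under $J\otimes-$. Splicing the two sequences at $M$ gives an acyclic complex of flat modules
\[
\cdots\to P_1\to P_0\to F^0\to F^1\to\cdots
\]
with $\operatorname{Coker}(P_1\to P_0)\cong M$. Its tensor product with $J$ is the splice at $J\otimes M$ of two exact sequences, hence acyclic. So $M$ is Gorenstein flat.
\end{proof}

The first map in a sequence as in Theorem~\ref{thm:A}(ii) has the following property.

\begin{definition}\label{def:imonic}
A homomorphism $u\colon M\to B$ is \emph{I-monic} if $J\otimes u$ is injective for every injective module $J$.
\end{definition}

Composites of I-monic maps are I-monic, and so are directed colimits of I-monic maps, because $J\otimes-$ commutes with colimits and directed colimits are exact. An I-monic map need not be injective: over $\mathbb Z$ injective modules are divisible, so $J\otimes\mathbb Z/2=J/2J=0$ and $\mathbb Z/2\to0$ is I-monic. The bulk of the paper proves the following statement.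

\begin{proposition}\label{prop:key}
If $M^+$ has a proper resolution, then there is an I-monic map from $M$ to a flat module.
\end{proposition}

To deduce Theorem~\ref{thm:A} we must know that this map is injective and that the hypothesis passes to its cokernel. Both points are settled on the dual side.

\begin{lemma}\label{lem:cone}
Let $N$ have a proper resolution, and let $w\colon W\to N$ be a homomorphism such that $W$ is injective and $\operatorname{Hom}(J,w)$ is surjective for every injective $J$. Then $w$ is surjective and $\ker w$ has a proper resolution.
\end{lemma}

\begin{proof}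
Use the notation of Definition~\ref{def:proper}. Since $D_0$ is injective, there is $s\colon D_0\to W$ with $ws=\varepsilon$; hence $w$ is surjective. Since $W$ is injective, properness gives $\varphi\colon W\to D_0$ with $\varepsilon\varphi=w$. Let $D'$ be the kernel of
\[
\partial\colon D_1\oplus W\to D_0,\qquad\partial(d,x)=\partial_1d+\varphi x .
\]
We have $\varepsilon(\mathrm{id}-\varphi s)=\varepsilon-ws=0$, so exactness of $\operatorname{Hom}(D_0,D_1)\to\operatorname{Hom}(D_0,D_0)\to\operatorname{Hom}(D_0,N)$ gives $t\colon D_0\to D_1$ with $\partial_1t=\mathrm{id}-\varphi s$. Then $(t,s)$ is a section of $\partial$. Thus $D'$ is a direct summand of $D_1\oplus W$, and it is injective. Consider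
\begin{equation}\label{eq:cone}
\cdots\to D_3\xrightarrow{\partial_3}D_2\xrightarrow{d\,\mapsto(\partial_2d,0)}D'\xrightarrow{(d,x)\,\mapsto x}\ker w\to0 .
\end{equation}
The last map is well defined, since $(d,x)\in D'$ gives $wx=\varepsilon\varphi x=-\varepsilon\partial_1d=0$. It is surjective, since $wx=0$ gives $\varphi x\in\ker\varepsilon=\operatorname{im}\partial_1$. Its kernel consists of the pairs $(d,0)$ with $d\in\ker\partial_1=\operatorname{im}\partial_2$, and the kernel of $D_2\to D'$ is $\ker\partial_2=\operatorname{im}\partial_3$. So \eqref{eq:cone} is exact. This verification used only $\varepsilon\varphi=w$ and exactness of $D_\bullet\to N$. The functor $\operatorname{Hom}(J,-)$ preserves kernels, finite direct sums, the relation $\varepsilon\varphi=w$ and, by properness, this exactness. So the same four sentences, with homomorphisms from $J$ in place of elements, show that \eqref{eq:cone} stays exact under $\operatorname{Hom}(J,-)$.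
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:key}]
(ii)$\Rightarrow$(i). The sequence $\cdots\to(F^1)^+\to(F^0)^+\to M^+\to0$ is exact, its terms $(F^n)^+$ are injective, and by \eqref{eq:adj} applying $\operatorname{Hom}(J,-)$ to it gives the dual of the exact sequence $0\to J\otimes M\to J\otimes F^0\to\cdots$.

(i)$\Rightarrow$(ii). Let $u\colon M\to F^0$ be I-monic with $F^0$ flat, and let $C=\operatorname{coker}u$. The module $(F^0)^+$ is injective, and $\operatorname{Hom}(J,u^+)\cong(J\otimes u)^+$ is surjective because $J\otimes u$ is injective. By Lemma~\ref{lem:cone}, $u^+$ is surjective, so $u$ is injective, and $\ker(u^+)\cong C^+$ has a proper resolution. The sequence $0\to M\to F^0\to C\to0$ is exact, and it stays exact under $J\otimes-$ because $u$ is I-monic and $J\otimes-$ is right exact. Now $C$ satisfies (i). Repeating the step with $C$ in place of $M$ and splicing the short exact sequences gives (ii).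
\end{proof}

\begin{remark}\label{rem:noeth}
There is an obvious candidate in Proposition~\ref{prop:key}, namely $u\colon M\to D_0^+$, $u(m)(d)=\varepsilon(d)(m)$. It is I-monic over every ring: the composite of the evaluation map $D_0\to D_0^{++}$ with $u^+$ is $\varepsilon$, so $\operatorname{Hom}(J,u^+)\cong(J\otimes u)^+$ is surjective because $\operatorname{Hom}(J,\varepsilon)$ is. The question is whether $D_0^+$ is flat. If $R$ is Noetherian and $\mathfrak a$ is an ideal, then $R/\mathfrak a$ has a resolution $L$ by finitely generated free modules, $L\otimes D_0^+\cong\operatorname{Hom}(L,D_0)^+$, and therefore $\operatorname{Tor}_1(R/\mathfrak a,D_0^+)\cong\operatorname{Ext}^1(R/\mathfrak a,D_0)^+=0$; so $D_0^+$ is flat. This argument draws its finiteness from the ring. Over a general ring the finiteness has to come from the hypothesis on $M^+$.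
\end{remark}

\section{The finitely presented case}\label{sec:fp}

For a finitely presented module $X$ put $X^*=\operatorname{Hom}(X,R)$. Over a general ring $X^*$ need not be finitely generated a priori; it is only the kernel of a map between finitely generated free modules. Tensor products of $X$ with injective modules are governed by $X^*$.

\begin{lemma}\label{lem:theta}
For $X$ finitely presented and $J$ injective, the map
\[
\theta\colon J\otimes X\to\operatorname{Hom}(X^*,J),\qquad\theta(j\otimes x)(f)=f(x)j,
\]
is an isomorphism, natural in $J$ and $X$. Let $y\in J\otimes X$ and $\eta=\theta(y)$. If $v\colon X\to X'$ is a map of finitely presented modules, then $\theta((J\otimes v)(y))=\eta v^*$. If $\psi=(\psi_1,\dots,\psi_p)\colon X\to R^p$, then $(J\otimes\psi)(y)=(\eta(\psi_1),\dots,\eta(\psi_p))$ in $J\otimes R^p=J^p$.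
\end{lemma}

\begin{proof}
The two formulas are additive in $y$ and hold for $y=j\otimes x$ by the definition of $\theta$; the first one is naturality in $X$. The map $\theta$ is an isomorphism for $X=R$, hence for $X=R^m$. A presentation $R^p\to R^m\to X\to0$ gives an exact sequence $0\to X^*\to(R^m)^*\to(R^p)^*$. Since $J$ is injective, $\operatorname{Hom}((R^p)^*,J)\to\operatorname{Hom}((R^m)^*,J)\to\operatorname{Hom}(X^*,J)\to0$ is exact. So is $J\otimes R^p\to J\otimes R^m\to J\otimes X\to0$, and $\theta$ maps this sequence to the previous one by isomorphisms in the first two places.
\end{proof}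

\begin{proposition}\label{prop:fp}
A finitely presented module $X$ admits an I-monic map to a flat module if and only if $X^*$ is finitely generated.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:theta}, the kernel of $J\otimes\psi$ for $\psi=(\psi_1,\dots,\psi_p)\colon X\to R^p$ is isomorphic to $\operatorname{Hom}(X^*/\sum_bR\psi_b,J)$. Taking $J=E$ we see that $\psi$ is I-monic if and only if $\psi_1,\dots,\psi_p$ generate $X^*$. This proves the ``if'' part. Conversely, a homomorphism $u$ from a finitely presented module to a flat module factors through a finitely generated free module (the equational criterion for flatness), say $u=u'\psi$, and $\psi$ is I-monic if $u$ is.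
\end{proof}

So even for finitely presented $X$, Proposition~\ref{prop:key} asserts that a proper resolution of $X^+$ forces $H=X^*$ to be finitely generated, although the modules $D_p$ satisfy no finiteness condition. The link is a count. If $H$ is generated by $p$ elements and $T$ is infinite, then $|\operatorname{Hom}(H,T)|\le|T|^p=|T|$, so $|\operatorname{Hom}(H,T)^+|\le|E|^{|T|}$ is bounded by one exponential in $|T|$. We show that a proper resolution gives a bound of the same shape, and that the bound fails if $H$ is exhausted by a chain of proper submodules.

We use the standard conventions on cardinals. An ordinal is the set of smaller ordinals, and a cardinal is an ordinal not in bijection with a smaller one. An infinite cardinal $\kappa$ is \emph{regular} if every subset of $\kappa$ of cardinality $<\kappa$ is bounded in $\kappa$; for example $\aleph_0$ is regular. Every infinite cardinal $\nu$ has an unbounded subset whose order type is a regular cardinal, the cofinality $\operatorname{cf}\nu$. For infinite $\lambda$ we have $\nu\cdot\lambda=\lambda$ if $1\le\nu\le\lambda$, and $\nu^\lambda=2^\lambda>\lambda$ if $2\le\nu\le\lambda$. If a set carries countably many functions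 of one or two variables, then the closure of a subset $S$ under them is reached in countably many steps and has cardinality at most $|S|+\aleph_0$.

Two lemmas supply the large side of the count. The first produces a cardinal $\lambda$ with few short sequences and many long ones. At a first reading take $\kappa=\aleph_0$.

\begin{lemma}\label{lem:card}
Let $\kappa$ be an infinite regular cardinal and $\mu\ge\kappa$ a cardinal. There is a cardinal $\lambda>2^\mu$ such that $\lambda^\sigma\le\lambda$ for every cardinal $\sigma<\kappa$, and $\lambda^\kappa\ge2^\lambda$.
\end{lemma}

\begin{proof}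
Put $\mu_0=\mu$, $\mu_{\alpha+1}=2^{\mu_\alpha}$, $\mu_\delta=\sup_{\alpha<\delta}\mu_\alpha$ for limit ordinals $\delta$, and $\lambda=\sup_{\alpha<\kappa}\mu_\alpha=\bigcup_{\alpha<\kappa}\mu_\alpha$. Then $\lambda\ge\mu_2>\mu_1=2^\mu$. Let $\sigma<\kappa$ and $f\colon\sigma\to\lambda$. Each value $f(\xi)$ lies in some $\mu_{\beta(\xi)}$ with $\beta(\xi)<\kappa$, and by regularity the $\beta(\xi)$ are bounded by some $\beta<\kappa$. So $f$ maps into $\mu_\beta$. As $\sigma\le\mu_\beta$, there are at most $\mu_\beta^{\mu_\beta}=\mu_{\beta+1}\le\lambda$ functions $\sigma\to\mu_\beta$. Hence $\lambda^\sigma\le\kappa\cdot\lambda=\lambda$. A subset $S\subseteq\lambda$ is determined by the family $(S\cap\mu_\alpha)_{\alpha<\kappa}$, whose $\alpha$-th member is one of $2^{\mu_\alpha}=\mu_{\alpha+1}\le\lambda$ sets. Hence $2^\lambda\le\lambda^\kappa$.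
\end{proof}

\begin{lemma}\label{lem:indep}
Let $(c_b)_{b\in B}$ be a family of elements of a module $V$ and $\mathfrak a$ a proper ideal. Suppose that every relation $\sum_{i=1}^mr_ic_{b_i}=0$ with distinct $b_1,\dots,b_m$ has all $r_i\in\mathfrak a$. Then $|V^+|\ge2^{|B|}$.
\end{lemma}

\begin{proof}
Let $Y=\sum_bRc_b$. By hypothesis the rule $\sum r_bc_b\mapsto(r_b+\mathfrak a)_b$ is a well-defined surjection from $Y$ onto the direct sum $(R/\mathfrak a)^{(B)}$. By exactness of $(-)^+$, the module $V^+$ maps onto $Y^+$, and $Y^+$ contains $((R/\mathfrak a)^{(B)})^+\cong\prod_B(R/\mathfrak a)^+$. Since $E$ is faithfully injective, $(R/\mathfrak a)^+$ has at least two elements.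
\end{proof}

\begin{proposition}\label{prop:model}
Let $X$ be finitely presented and suppose that $X^+$ has a proper resolution. Then $H=X^*$ is not the union of a chain $H_0\subseteq H_1\subseteq\cdots$ of proper submodules. In particular, if $H$ is countably generated, then it is finitely generated.
\end{proposition}

\begin{proof}
\emph{Upper bound.} We claim that $|\operatorname{Hom}(H,T)^+|\le|\operatorname{Hom}(T,D_0)|$ for every module $T$. Choose an exact sequence $0\to T\to J^0\xrightarrow{d}J^1$. By Lemma~\ref{lem:theta}, $\operatorname{Hom}(H,T)$ is isomorphic to $Z=\ker(J^0\otimes X\to J^1\otimes X)$. Consider the composite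
\[
\rho\colon\operatorname{Hom}(J^0,D_0)\to\operatorname{Hom}(J^0,X^+)\cong(J^0\otimes X)^+\to Z^+ .
\]
The first map is surjective by properness and the last by injectivity of $E$. If $g\colon J^0\to D_0$ vanishes on $T$, then $g$ factors through $J^0/T\subseteq J^1$, so $g=g'd$ with $g'\colon J^1\to D_0$ because $D_0$ is injective. The element of $(J^0\otimes X)^+$ given by $g$ then factors through $J^1\otimes X$ and vanishes on $Z$. Thus $\rho(g)$ depends only on $g|_T$, which proves the claim.

\emph{Lower bound.} Suppose that $H=\bigcup_mH_m$ with all $H_m\ne H$. The canonical maps $c_m\colon H\to H/H_m$ are nonzero, and each $x\in H$ is killed by all but finitely many of them. So they assemble to a map from $H$ to the direct sum $\bigoplus_mH/H_m$ with infinitely many nonzero components. We now place many copies of this map in one small module. Let $\mu=\max(\aleph_0,|H|,|D_0|)$ and take $\lambda$ from Lemma~\ref{lem:card} with $\kappa=\aleph_0$. Let $\mathbb T$ be the tree of finite sequences $t$ of elements of $\lambda$, with length $\ell(t)$, and let $G=\bigoplus_{t\in\mathbb T}H/H_{\ell(t)}$. Then $|\mathbb T|\le\lambda$ and $|G|\le\lambda$, so the upper bound gives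 $|\operatorname{Hom}(H,G)^+|\le\mu^\lambda=2^\lambda$. For each infinite sequence $b$ of elements of $\lambda$, with initial segments $b|_m$, let $e_b\colon H\to G$ have component $c_m$ at $b|_m$ and component $0$ at all nodes that are not initial segments of $b$. The annihilators $\mathfrak a_m$ of the nonzero modules $H/H_m$ form an increasing chain of proper ideals, so their union $\mathfrak a$ is a proper ideal. If $\sum_ir_ie_{b_i}=0$ with distinct $b_i$, choose $m$ so large that the $b_i|_m$ are distinct; the component at $b_i|_m$ is $r_ic_m=0$, so $r_i\in\mathfrak a_m$. There are $\lambda^{\aleph_0}\ge2^\lambda$ sequences $b$, and Lemma~\ref{lem:indep} gives $|\operatorname{Hom}(H,G)^+|\ge2^{2^\lambda}>2^\lambda$, a contradiction.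

For the last assertion let $H_m$ be generated by the first $m$ of countably many generators.
\end{proof}

The contradiction comes from the tree: it has at most $\lambda$ nodes, which control the size of $G$, and at least $2^\lambda$ branches, each of which gives a homomorphism. Three things remain. We must allow uncountable chains, we must find a substitute for $\operatorname{Hom}(X^*,-)$ when $M$ is not finitely presented, and we must assemble a map to a flat module from finite pieces.

\section{Derived functors of the tensor product and directed unions}\label{sec:count}

In the last proof $\operatorname{Hom}(X^*,T)$ appeared as the kernel of $J^0\otimes X\to J^1\otimes X$. This expression makes sense for every module in place of $X$, and it is the zeroth member of a sequence of functors.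

\begin{definition}\label{def:h}
For modules $M$ and $T$, with an injective resolution $T\to J_T^\bullet$, put $h^n_M(T)=H^n(J_T^\bullet\otimes M)$ for $n\ge0$.
\end{definition}

These are the right derived functors of the additive functor $-\otimes M$. Recall what this gives. A homomorphism $T\to T'$ lifts to a chain map of injective resolutions, unique up to homotopy, so $h^n_M$ is a well-defined additive functor, and the maps it induces are $R$-linear. A short exact sequence $0\to T'\to T\to T''\to0$ lifts to a degreewise split exact sequence of injective resolutions, which stays exact under $-\otimes M$. So there is a long exact sequence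
\begin{equation}\label{eq:lesT}
0\to h^0_M(T')\to h^0_M(T)\to h^0_M(T'')\xrightarrow{\delta}h^1_M(T')\to h^1_M(T)\to\cdots,
\end{equation}
natural in the short exact sequence. In particular $h^0_M$ is left exact. Two cases can be computed. If $F$ is flat, then $J_T^\bullet\otimes F$ is a resolution of $T\otimes F$, so
\begin{equation}\label{eq:hflat}
h^0_F(T)\cong T\otimes F,\qquad h^n_F(T)=0\quad(n\ge1).
\end{equation}
If $X$ is finitely presented, then $J_T^\bullet\otimes X\cong\operatorname{Hom}(X^*,J_T^\bullet)$ by Lemma~\ref{lem:theta}, so
\begin{equation}\label{eq:hfp}
h^n_X(T)\cong\operatorname{Ext}^n(X^*,T),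
\end{equation}
naturally in $X$ and $T$. The upper bound of Proposition~\ref{prop:model} holds in every degree.

\begin{lemma}\label{lem:bound}
If $D_\bullet\to M^+$ is a proper resolution, then $h^n_M(T)^+\cong H_n(\operatorname{Hom}(T,D_\bullet))$ for all $T$ and $n\ge0$. In particular $|h^n_M(T)^+|\le|\operatorname{Hom}(T,D_n)|$.
\end{lemma}

\begin{proof}
The modules $C_{p,q}=\operatorname{Hom}(J_T^q,D_p)$, $p,q\ge0$, form a first-quadrant double complex whose differentials lower $p$ and $q$. Recall that if the homology of such a double complex in one direction is concentrated in degree $0$, then the homology of the total complex is the homology of the complex formed by these degree-$0$ homology modules. For fixed $q$, properness shows that the homology in the $p$-direction is concentrated in $p=0$, where it is $\operatorname{Hom}(J_T^q,M^+)\cong(J_T^q\otimes M)^+$. So the total homology in degree $n$ is $H_n((J_T^\bullet\otimes M)^+)\cong h^n_M(T)^+$. For fixed $p$, the functor $\operatorname{Hom}(-,D_p)$ is exact, so the homology in the $q$-direction is concentrated in $q=0$, where it is $\operatorname{Hom}(T,D_p)$. So the total homology in degree $n$ is also $H_n(\operatorname{Hom}(T,D_\bullet))$,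 a quotient of a submodule of $\operatorname{Hom}(T,D_n)$.
\end{proof}

Proposition~\ref{prop:model} says that the element $\mathrm{id}_H$ of $h^0_X(H)=\operatorname{Hom}(H,H)$ comes from some $h^0_X(H_m)=\operatorname{Hom}(H,H_m)$. In this form the statement extends to all $M$, all degrees and all well-ordered chains. For a chain of uncountable length $\kappa$ an element $x\in T$ may have infinitely many nonzero images $x+T_\alpha$, but fewer than $\kappa$ of them. So the direct sum is replaced by the module of families with support of cardinality $<\kappa$, and the inequality $\lambda^\sigma\le\lambda$ for $\sigma<\kappa$ keeps this module small.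

\begin{lemma}\label{lem:chain}
Suppose that $M^+$ has a proper resolution. Let $\kappa$ be an infinite regular cardinal, $(T_\alpha)_{\alpha<\kappa}$ an increasing chain of submodules of $T$ with union $T$, and $n\ge0$. Then every $c\in h^n_M(T)$ lies in the image of $h^n_M(T_\alpha)$ for some $\alpha<\kappa$.
\end{lemma}

\begin{proof}
Write $h=h^n_M$ and suppose that $c$ lies in none of these images. By the exact sequence $h(T_\alpha)\to h(T)\to h(T/T_\alpha)$ from \eqref{eq:lesT}, the image $c_\alpha$ of $c$ in $h(T/T_\alpha)$ is nonzero for every $\alpha<\kappa$. Let $D_\bullet\to M^+$ be a proper resolution, put $\mu=\max(\kappa,|T|,|D_n|)$, and take $\lambda$ from Lemma~\ref{lem:card}.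

\emph{The module $G$.} Let $\mathbb T$ be the set of all functions $t\colon\alpha\to\lambda$ with $\alpha<\kappa$, and write $\ell(t)=\alpha$. For each $\alpha<\kappa$ there are $\lambda^{|\alpha|}\le\lambda$ such functions, so $|\mathbb T|\le\kappa\cdot\lambda=\lambda$. Let $G\subseteq\prod_{t\in\mathbb T}T/T_{\ell(t)}$ be the submodule of families whose support has cardinality $<\kappa$, with projections $\pi_t\colon G\to T/T_{\ell(t)}$. A subset of $\mathbb T$ of cardinality $\sigma<\kappa$ is the image of a function $\sigma\to\mathbb T$, so there are at most $\lambda^\sigma\le\lambda$ of them, and at most $\kappa\cdot\lambda=\lambda$ possible supports altogether. A support of cardinality $\sigma$ carries at most $\mu^\sigma\le\mu^\mu=2^\mu<\lambda$ families. Hence $|G|\le\lambda$, and Lemma~\ref{lem:bound} gives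
\begin{equation}\label{eq:upper}
|h(G)^+|\le|\operatorname{Hom}(G,D_n)|\le\mu^\lambda=2^\lambda .
\end{equation}

\emph{One element for each branch.} For $b\colon\kappa\to\lambda$ let $e_b\colon T\to G$ send $x$ to the family with entry $x+T_\alpha$ at the restriction $b|_\alpha$, for each $\alpha<\kappa$, and entry $0$ elsewhere. If $x\in T_{\alpha_0}$, the support of this family lies in $\{b|_\alpha:\alpha<\alpha_0\}$, which has cardinality $<\kappa$; so $e_b$ maps into $G$. Put $c_b=h(e_b)(c)\in h(G)$. The composite $\pi_te_b$ is the canonical map $T\to T/T_{\ell(t)}$ if $t=b|_{\ell(t)}$ and is zero otherwise. Therefore $h(\pi_t)(c_b)=c_{\ell(t)}$ in the first case and $h(\pi_t)(c_b)=0$ in the second.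

\emph{Independence.} Let $\mathfrak a_\alpha=\operatorname{ann}_R(c_\alpha)$, a proper ideal because $c_\alpha\ne0$. For $\alpha\le\beta$ the element $c_\beta$ is the image of $c_\alpha$ under $h(T/T_\alpha)\to h(T/T_\beta)$, so $\mathfrak a_\alpha\subseteq\mathfrak a_\beta$. Hence $\mathfrak a=\bigcup_\alpha\mathfrak a_\alpha$ is an ideal that does not contain $1$. Let $\sum_{i=1}^mr_ic_{b_i}=0$ with distinct $b_i$. Any two of the $b_i$ differ at some ordinal below $\kappa$; choose $\alpha<\kappa$ above these finitely many ordinals. Then the $b_i|_\alpha$ are distinct, and applying the $R$-linear map $h(\pi_{b_i|_\alpha})$ gives $r_ic_\alpha=0$, so $r_i\in\mathfrak a$. By Lemmas~\ref{lem:indep} and~\ref{lem:card},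
\[
|h(G)^+|\ge2^{\lambda^\kappa}\ge2^{2^\lambda}>2^\lambda,
\]
which contradicts \eqref{eq:upper}.
\end{proof}

A poset is \emph{directed} if it is nonempty and any two elements have an upper bound. A \emph{directed union} is an equality $T=\bigcup_{a\in A}T_a$ where $A$ is a directed poset and the $T_a$ are submodules with $T_a\subseteq T_b$ for $a\le b$.

\begin{definition}\label{def:finitary}
We call a module $M$ \emph{finitary} if for all $n\ge0$ and all directed unions $T=\bigcup_{a\in A}T_a$ the map $\varinjlim_ah^n_M(T_a)\to h^n_M(T)$ is bijective.
\end{definition}

Flat modules are finitary by \eqref{eq:hflat}, since $-\otimes F$ commutes with colimits. Surjectivity of the map in the definition means that every element of $h^n_M(T)$ comes from some $h^n_M(T_a)$. It is the only thing one has to check.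

\begin{lemma}\label{lem:surj}
If the maps in Definition~\ref{def:finitary} are surjective for all $n\ge0$ and all directed unions, then $M$ is finitary.
\end{lemma}

\begin{proof}
We must show that an element $c\in h^n_M(T_a)$ that vanishes in $h^n_M(T)$ vanishes in $h^n_M(T_b)$ for some $b\ge a$. For $n=0$ we have $c=0$ by left exactness. Let $n\ge1$. By \eqref{eq:lesT}, $c=\delta(c')$ with $c'\in h^{n-1}_M(T/T_a)$. Since $T/T_a=\bigcup_{b\ge a}T_b/T_a$ is a directed union, $c'$ is the image of some $c''\in h^{n-1}_M(T_b/T_a)$. The inclusion $T_b\subseteq T$ induces a morphism from $0\to T_a\to T_b\to T_b/T_a\to0$ to $0\to T_a\to T\to T/T_a\to0$ that is the identity on $T_a$. By naturality, $c$ is the image of $c''$ under the connecting map $h^{n-1}_M(T_b/T_a)\to h^n_M(T_a)$ of the first sequence. So $c$ vanishes in $h^n_M(T_b)$.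
\end{proof}

\begin{proposition}\label{prop:finitary}
If $M^+$ has a proper resolution, then $M$ is finitary.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:surj} it suffices to prove surjectivity. We fix $n$ and use induction on $|A|$, for all directed unions at once. If $A$ is finite, it has a largest element $a$, and $T_a=T$. If $A=\{a_0,a_1,\dots\}$ is countably infinite, put $a'_0=a_0$ and let $a'_{m+1}$ be an upper bound of $a'_m$ and $a_{m+1}$. Then $T$ is the union of the chain $(T_{a'_m})$, and Lemma~\ref{lem:chain} applies with $\kappa=\aleph_0$.

Let $|A|=\nu>\aleph_0$ and $A=\{a_\beta:\beta<\nu\}$. Fix a function $A\times A\to A$ that chooses an upper bound for each pair, and for $\alpha<\nu$ let $A_\alpha$ be the closure of $\{a_0\}\cup\{a_\beta:\beta<\alpha\}$ under it. The $A_\alpha$ form an increasing chain of directed subsets with union $A$, and $|A_\alpha|\le|\alpha|+\aleph_0<\nu$. The submodules $S_\alpha=\bigcup_{a\in A_\alpha}T_a$ form an increasing chain with union $T$. Restrict this chain to an unbounded subset of $\nu$ of order type $\operatorname{cf}\nu$. By Lemma~\ref{lem:chain} every $c\in h^n_M(T)$ comes from some $h^n_M(S_\alpha)$, and by the induction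 hypothesis for $A_\alpha$ it then comes from some $h^n_M(T_a)$.
\end{proof}

This is the last use of the proper resolution in the proof of Proposition~\ref{prop:key}: we shall show that every finitary module has an I-monic map to a flat module.

\section{A local criterion for finitary modules}\label{sec:local}

We want to build the map on small pieces of $M$ and pass to the colimit. There is no evident reason for the dual of a piece to have a proper resolution. The advantage of being finitary is that it can be tested by countably many conditions at each finitely presented stage of $M$, so that it passes to suitable pieces.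

For an infinite cardinal $\kappa$, a module is \emph{$\kappa$-presented} if it is the cokernel of a map between free modules of rank $\le\kappa$. Every module is $\kappa$-presented for some $\kappa$.

\begin{lemma}\label{lem:pres}
Let $\kappa$ be an infinite cardinal.
\begin{enumerate}
\item[(a)] A $\kappa$-presented module is a colimit of finitely presented modules over a directed poset of cardinality $\le\kappa$.
\item[(b)] Pushouts of $\kappa$-presented modules are $\kappa$-presented, and so are colimits of $\kappa$-presented modules over directed posets of cardinality $\le\kappa$.
\end{enumerate}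
\end{lemma}

\begin{proof}
(a) Let $M=\operatorname{Coker}(R^{(A)}\to R^{(B)})$ with $|A|,|B|\le\kappa$. The pairs of finite subsets $A'\subseteq A$, $B'\subseteq B$ such that $R^{A'}$ maps into $R^{B'}$ form a poset under inclusion. It has at most $\kappa$ elements and is directed, being closed under unions, and every element of $A$ or $B$ occurs in some pair. Since colimits commute with cokernels, $M=\varinjlim\operatorname{Coker}(R^{A'}\to R^{B'})$.

(b) A direct sum of at most $\kappa$ modules that are $\kappa$-presented is $\kappa$-presented, because $\kappa\cdot\kappa=\kappa$. The cokernel of a map $U\to V$ with $V$ $\kappa$-presented and $U$ generated by at most $\kappa$ elements is $\kappa$-presented: lift the images of the generators to the free module covering $V$ and add them to the relations. A pushout $U_1\sqcup_UU_2$ is the cokernel of a map $U\to U_1\oplus U_2$, and $\varinjlim_iU_i$ is the cokernel of a map $\bigoplus_{i\le j}U_i\to\bigoplus_iU_i$.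
\end{proof}

Let $M=\varinjlim_{i\in I}X_i$ with $I$ directed and all $X_i$ finitely presented, and put $H_i=X_i^*$. For $i\le j$ the transition map $X_i\to X_j$ induces $H_j\to H_i$ and then $\operatorname{Ext}^n(H_i,T)\to\operatorname{Ext}^n(H_j,T)$, which we write $\xi\mapsto\xi|_j$; it commutes with the maps $g_*$ induced by homomorphisms $g\colon T\to T'$. Tensor products and cohomology commute with directed colimits, so \eqref{eq:hfp} gives
\begin{equation}\label{eq:colim}
h^n_M(T)\cong\varinjlim_i\operatorname{Ext}^n(H_i,T),
\end{equation}
naturally in $T$. To test all $T$ at once we use a universal element, which plays the role of $\mathrm{id}_H$ in Section~\ref{sec:fp}. Fix a projective resolution $P_\bullet\to H_i$ for each $i$, and let $\Omega_i^n=\operatorname{Coker}(P_{n+1}\to P_n)$ be the $n$-th syzygy, so that $\Omega_i^0=H_i$. The module $\operatorname{Hom}(\Omega_i^n,T)$ is the module of $n$-cocycles of $\operatorname{Hom}(P_\bullet,T)$, so there is a surjection $\operatorname{Hom}(\Omega_i^n,T)\to\operatorname{Ext}^n(H_i,T)$ natural in $T$. Let $\varepsilon_i^n\in\operatorname{Ext}^n(H_i,\Omega_i^n)$ be the image of the identity of $\Omega_i^n$. By naturality,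 every element of $\operatorname{Ext}^n(H_i,T)$ has the form $g_*\varepsilon_i^n$ with $g\colon\Omega_i^n\to T$.

\begin{lemma}\label{lem:local}
The module $M=\varinjlim_IX_i$ is finitary if and only if for all $n\ge0$ and $i\in I$ there are $j\ge i$ and a finitely generated submodule $\Omega'\subseteq\Omega_i^n$ such that $\varepsilon_i^n|_j$ lies in the image of $\operatorname{Ext}^n(H_j,\Omega')\to\operatorname{Ext}^n(H_j,\Omega_i^n)$.
\end{lemma}

\begin{proof}
Suppose that $M$ is finitary. The module $\Omega_i^n$ is the directed union of its finitely generated submodules. So the class of $\varepsilon_i^n$ in $h^n_M(\Omega_i^n)$ comes from $h^n_M(\Omega')$ for a finitely generated $\Omega'$, with inclusion $\iota\colon\Omega'\to\Omega^n_i$. By \eqref{eq:colim} there are $k\in I$ and $\xi\in\operatorname{Ext}^n(H_k,\Omega')$ such that $\iota_*\xi$ and $\varepsilon_i^n$ have the same class in the colimit. Then $\varepsilon_i^n|_j=(\iota_*\xi)|_j=\iota_*(\xi|_j)$ for some $j\ge i,k$.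

Conversely, let $T=\bigcup_aT_a$ be a directed union, and let $c\in h^n_M(T)$ be represented by $g_*\varepsilon_i^n\in\operatorname{Ext}^n(H_i,T)$. Take $j$ and $\iota\colon\Omega'\to\Omega_i^n$ as in the condition, with $\varepsilon_i^n|_j=\iota_*\xi$. As $\Omega'$ is finitely generated, $g\iota$ maps into some $T_a$. Hence $(g_*\varepsilon_i^n)|_j=(g\iota)_*\xi$ comes from $\operatorname{Ext}^n(H_j,T_a)$, and $c$ comes from $h^n_M(T_a)$. Lemma~\ref{lem:surj} finishes the proof.
\end{proof}

\begin{remark}\label{rem:allfinitary}
If $R$ is Noetherian, then each $H_i$ is finitely generated and has a resolution by finitely generated free modules, so the condition holds with $j=i$ and $\Omega'=\Omega_i^n$, and every module is finitary. Thus being finitary does not imply condition (i) of Theorem~\ref{thm:A}: over $\mathbb Z$ the module $(\mathbb Z/2)^+$ is nonzero and killed by $2$, so it is not a quotient of a divisible group. This is why Lemma~\ref{lem:cone} is needed.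
\end{remark}

Let $M=\varinjlim_IX_i$ be finitary, and choose for each pair $(n,i)$ an index $j(n,i)\ge i$ as in Lemma~\ref{lem:local}. Call a subset $I'\subseteq I$ \emph{closed} if it is directed and $j(n,i)\in I'$ for all $n\ge0$ and $i\in I'$.

\begin{lemma}\label{lem:closed}
If $I'$ is closed, then $\varinjlim_{I'}X_i$ is finitary. Every nonempty subset $S\subseteq I$ is contained in a closed subset of cardinality at most $|S|+\aleph_0$. The union of a nonempty chain of closed subsets is closed.
\end{lemma}

\begin{proof}
The system $(X_i)_{i\in I'}$ satisfies the condition of Lemma~\ref{lem:local} with the same resolutions, indices $j(n,i)$ and submodules $\Omega'$. For the second assertion close $S$ under the countably many functions $j(n,-)$ and a function choosing upper bounds of pairs. For the third, any two elements of the union lie in one member of the chain.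
\end{proof}

Finitary modules also behave well along I-monic maps. Here the degrees $n$ and $n+1$ interact, which is the reason for putting all degrees into Definition~\ref{def:finitary}.

\begin{lemma}\label{lem:twothree}
Let $u\colon M\to B$ be I-monic with cokernel $C$.
\begin{enumerate}
\item[(a)] If $M$ and $B$ are finitary, then so is $C$. If $M$ and $C$ are finitary, then so is $B$.
\item[(b)] For any homomorphism $M\to M_1$, the map $M_1\to M_1\sqcup_MB$ to the pushout is I-monic with cokernel $C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For injective $J$ the sequence $0\to J\otimes M\to J\otimes B\to J\otimes C\to0$ is exact. Taking $J=J_T^q$ gives a short exact sequence of complexes, and so a long exact sequence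
\[
\cdots\to h^{n-1}_C(T)\to h^n_M(T)\to h^n_B(T)\to h^n_C(T)\to h^{n+1}_M(T)\to h^{n+1}_B(T)\to\cdots
\]
with $h^{-1}_C=0$. It is natural in $T$, because a chain map $J_T^\bullet\to J_{T'}^\bullet$ induces a morphism of short exact sequences of complexes. For a directed union $T=\bigcup_aT_a$, the colimit of the sequences for the $T_a$ is exact and maps to the sequence for $T$. The five lemma, centered at $h^n_C$ or at $h^n_B$, gives the two claims.

(b) The cokernel of $M_1\to M_1\sqcup_MB$ is $B/u(M)=C$. The functor $J\otimes-$ preserves pushouts, so $J\otimes M_1\to J\otimes(M_1\sqcup_MB)$ is a pushout of the injective map $J\otimes u$, and a pushout of an injective map of modules is injective.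
\end{proof}

\section{I-monic maps into flat modules}\label{sec:construct}

\begin{proposition}\label{prop:construct}
Let $\kappa$ be an infinite cardinal and $M$ a finitary $\kappa$-presented module. Then there is an I-monic map $M\to F$ with $F$ flat and $\kappa$-presented.
\end{proposition}

Together with Proposition~\ref{prop:finitary} this proves Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:A} and~\ref{thm:main}. The bound on the presentation of $F$ is what makes the induction on $\kappa$ work.

\begin{proof}
By Lemma~\ref{lem:pres}(a), $M=\varinjlim_IX_i$ with $|I|\le\kappa$ and all $X_i$ finitely presented. Choose indices $j(n,i)$ as in Section~\ref{sec:local}. We argue by induction on $\kappa$.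

\emph{The case $\kappa=\aleph_0$.} This is Proposition~\ref{prop:fp} spread over a sequence, and it uses only the condition in degree $n=0$. Enumerate $I=\{x_0,x_1,\dots\}$, with repetitions allowed. Put $i_0=x_0$ and let $i_{m+1}$ be an upper bound of $j(0,i_m)$ and $x_{m+1}$. Then $i_0\le i_1\le\cdots$ is cofinal in $I$. Write $X_m$, $H_m$ for $X_{i_m}$, $H_{i_m}$, and $v_m\colon X_m\to X_{m+1}$ for the transition maps, so that $M=\varinjlim_mX_m$.

In degree $0$ we have $\varepsilon_i^0=\mathrm{id}_{H_i}$, and $\varepsilon_i^0|_j\colon H_j\to H_i$ is the dual of the transition map. So the condition of Lemma~\ref{lem:local} says that the image of $H_{j(0,i_m)}\to H_m$ lies in a submodule generated by finitely many elements $\psi_{m,1},\dots,\psi_{m,p_m}$ of $H_m$. Since $v_m^*\colon H_{m+1}\to H_m$ factors through $H_{j(0,i_m)}$,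
\begin{equation}\label{eq:image}
\operatorname{im}v_m^*\subseteq R\psi_{m,1}+\dots+R\psi_{m,p_m}.
\end{equation}
Let $\psi_m=(\psi_{m,1},\dots,\psi_{m,p_m})\colon X_m\to R^{p_m}$. The components of $\psi_{m+1}v_m$ are the elements $v_m^*(\psi_{m+1,a})$, and by \eqref{eq:image} we can write $v_m^*(\psi_{m+1,a})=\sum_br_{ab}\psi_{m,b}$. The matrix $(r_{ab})$ defines $g_m\colon R^{p_m}\to R^{p_{m+1}}$ with $g_m\psi_m=\psi_{m+1}v_m$. Let $F=\varinjlim(R^{p_m},g_m)$. It is flat, as a directed colimit of free modules, and $\aleph_0$-presented by Lemma~\ref{lem:pres}(b). The $\psi_m$ induce a map $\psi\colon M\to F$.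

The maps $\psi_m$ need not be I-monic, but what $J\otimes\psi_m$ kills dies at the next stage. Indeed, let $y\in J\otimes X_m$ and $\eta=\theta(y)$. If $(J\otimes\psi_m)(y)=0$, then $\eta(\psi_{m,b})=0$ for all $b$ by Lemma~\ref{lem:theta}, so $\eta v_m^*=0$ by \eqref{eq:image}, and therefore $(J\otimes v_m)(y)=0$. Now let $y\in J\otimes M$ be killed by $J\otimes\psi$, represented by $y_m\in J\otimes X_m$, with images $y_{m'}\in J\otimes X_{m'}$ for $m'\ge m$. The element $(J\otimes\psi_m)(y_m)$ vanishes in $J\otimes F=\varinjlim J\otimes R^{p_{m'}}$, so its image in $J\otimes R^{p_{m'}}$ is zero for some $m'\ge m$. This image is $(J\otimes\psi_{m'})(y_{m'})$. Hence $y_{m'+1}=0$ and $y=0$. So $\psi$ is I-monic.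

\emph{The case $\kappa>\aleph_0$.} Write $\kappa_\alpha=|\alpha|+\aleph_0$ for $\alpha<\kappa$; then $\kappa_\alpha<\kappa$ and $\kappa_{\alpha+1}=\kappa_\alpha$. Enumerate $I=\{x_\alpha:\alpha<\kappa\}$, with repetitions allowed. Using Lemma~\ref{lem:closed}, let $I_0$ be a countable closed subset, let $I_{\alpha+1}$ be a closed subset of cardinality $\le\kappa_\alpha$ containing $I_\alpha\cup\{x_\alpha\}$, and let $I_\delta=\bigcup_{\alpha<\delta}I_\alpha$ for limit ordinals $\delta<\kappa$, which is closed and has cardinality at most $|\delta|\cdot\kappa_\delta=\kappa_\delta$. The union of all $I_\alpha$ is $I$. Put $M_\alpha=\varinjlim_{I_\alpha}X_i$. Then $M_\alpha$ is finitary and $\kappa_\alpha$-presented, $M_\delta=\varinjlim_{\alpha<\delta}M_\alpha$ for limit $\delta$, and $M=\varinjlim_{\alpha<\kappa}M_\alpha$.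

The induction hypothesis gives an I-monic map to a flat module for each $M_\alpha$ separately, but we need these maps to be compatible. We construct recursively a directed system $(F_\alpha)_{\alpha<\kappa}$ of flat modules, with $F_\alpha$ $\kappa_\alpha$-presented, and I-monic maps $u_\alpha\colon M_\alpha\to F_\alpha$ that commute with the transition maps. The map $u_0$ exists by the countable case. For a limit ordinal $\delta$ let $F_\delta=\varinjlim_{\alpha<\delta}F_\alpha$ and $u_\delta=\varinjlim_{\alpha<\delta}u_\alpha$. Then $F_\delta$ is flat, it is $\kappa_\delta$-presented by Lemma~\ref{lem:pres}(b), and $u_\delta$ is I-monic.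

Suppose that $u_\alpha$ is given. Compatible maps from $M_{\alpha+1}$ and $F_\alpha$ to a module $F_{\alpha+1}$ are the same as one map from the pushout $B=M_{\alpha+1}\sqcup_{M_\alpha}F_\alpha$, so we want to apply the induction hypothesis to $B$. Let $C_\alpha=\operatorname{coker}u_\alpha$. Since $M_\alpha$ and the flat module $F_\alpha$ are finitary, $C_\alpha$ is finitary by Lemma~\ref{lem:twothree}(a). By Lemma~\ref{lem:twothree}(b) the map $M_{\alpha+1}\to B$ is I-monic with cokernel $C_\alpha$, so $B$ is finitary by Lemma~\ref{lem:twothree}(a) again. By Lemma~\ref{lem:pres}(b), $B$ is $\kappa_\alpha$-presented. As $\kappa_\alpha<\kappa$, there is an I-monic map $B\to F_{\alpha+1}$ with $F_{\alpha+1}$ flat and $\kappa_\alpha$-presented. Let $u_{\alpha+1}$ be the composite $M_{\alpha+1}\to B\to F_{\alpha+1}$ of two I-monic maps, and let $F_\alpha\to B\to F_{\alpha+1}$ be the transition map. The two composites $M_\alpha\to F_{\alpha+1}$ agree because they already agree in $B$.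

Finally, $F=\varinjlim_{\alpha<\kappa}F_\alpha$ is flat and $\kappa$-presented, and $\varinjlim u_\alpha\colon M\to F$ is I-monic.
\end{proof}

\section{Gorenstein dimensions and pure submodules}\label{sec:cons}

The \emph{Gorenstein flat dimension} $\operatorname{Gfd}M$ is the least $n$ for which there is an exact sequence $0\to G_n\to\cdots\to G_0\to M\to0$ with all $G_i$ Gorenstein flat. The \emph{Gorenstein injective dimension} $\operatorname{Gid}N$ is the least $n$ for which there is an exact sequence $0\to N\to G^0\to\cdots\to G^n\to0$ with all $G^i$ Gorenstein injective. Either is $\infty$ if no such sequence exists. We use two results of Holm, valid over any ring. First, direct summands of Gorenstein injective modules are Gorenstein injective \cite[Theorem~2.6]{Holm}. Second, if $\operatorname{Gid}N\le n<\infty$ and $0\to N\to I^0\to\cdots\to I^{n-1}\to K\to0$ is exact with all $I^i$ Gorenstein injective, then $K$ is Gorenstein injective \cite[Theorem~2.22]{Holm}.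

\begin{corollary}\label{cor:dim}
For every module $M$ one has $\operatorname{Gid}(M^+)=\operatorname{Gfd}(M)$.
\end{corollary}

\begin{proof}
The inequality $\le$ is known; it follows by dualizing a sequence $0\to G_n\to\cdots\to G_0\to M\to0$ as above, since the $G_i^+$ are Gorenstein injective. For the other inequality let $\operatorname{Gid}(M^+)\le n<\infty$, and choose an exact sequence $0\to K\to P_{n-1}\to\cdots\to P_0\to M\to0$ with all $P_i$ projective. In the dual sequence $0\to M^+\to P_0^+\to\cdots\to P_{n-1}^+\to K^+\to0$ the modules $P_i^+$ are injective, so $K^+$ is Gorenstein injective by \cite[Theorem~2.22]{Holm}. By Theorem~\ref{thm:main}, $K$ is Gorenstein flat, and $\operatorname{Gfd}M\le n$.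
\end{proof}

Recall that an exact sequence $0\to M'\to M\to M''\to0$ is \emph{pure} if it stays exact under $W\otimes-$ for every module $W$. Then $M'$ is a pure submodule and $M''$ a pure quotient of $M$.

\begin{corollary}\label{cor:pure}
Pure submodules and pure quotients of Gorenstein flat modules are Gorenstein flat.
\end{corollary}

\begin{proof}
Let $0\to M'\to M\to M''\to0$ be pure with $M$ Gorenstein flat. For every $W$ the map $\operatorname{Hom}(W,M^+)\to\operatorname{Hom}(W,(M')^+)$ is the dual of the injection $W\otimes M'\to W\otimes M$, hence surjective. For $W=(M')^+$ a preimage of the identity splits the sequence $0\to(M'')^+\to M^+\to(M')^+\to0$. So $(M')^+$ and $(M'')^+$ are direct summands of $M^+$, which is Gorenstein injective by Theorem~\ref{thm:main}. They are Gorenstein injective by \cite[Theorem~2.6]{Holm}, and $M'$ and $M''$ are Gorenstein flat by Theorem~\ref{thm:main}.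
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFH}
Lars Winther Christensen, Hans-Bj{\o}rn Foxby, and Henrik Holm, \emph{Beyond Totally Reflexive Modules and Back}, arXiv:0812.3807 (2008).

\bibitem{Holm}
H.~Holm, \emph{Gorenstein homological dimensions}, J. Pure Appl. Algebra \textbf{189} (2004).

\end{thebibliography}
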